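# High acyclicity of the commuting complexes of symmetric groups

## 1. Commuting involutions in $\Sigma_3$, $\Sigma_4$, $\Sigma_5$

Take the elements of order $2$ in a symmetric group, join two of them by an edge when they commute, and fill in every set of pairwise commuting elements with a simplex. Let us see what shapes come out for $\Sigma_3$, $\Sigma_4$, $\Sigma_5$.

In $\Sigma_3$ there are three transpositions and no two commute. The complex is three isolated points, and $\widetilde H_0=\mathbb Z^2$.

In $\Sigma_4$ there are six transpositions and three double transpositions. A transposition $(ab)$ has centralizer $\{1,(ab),(cd),(ab)(cd)\}$, and the three double transpositions commute with one another. So the maximal simplices are four triangles: the central one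
$$\{(12)(34),\ (13)(24),\ (14)(23)\}$$
and three of the form $\{(ab),(cd),(ab)(cd)\}$. Each of the last three meets the central triangle in one vertex, and they are disjoint from each other. The complex is contractible.

In $\Sigma_5$ there are $10$ transpositions and $15$ double transpositions. The involutions commuting with $(ab)$, other than itself, are $(cd),(ce),(de)$ and $(ab)(cd),(ab)(ce),(ab)(de)$. An element commuting with $(ab)(cd)$ must fix the fifth point $e$, so the involutions commuting with it are $(ab),(cd),(ac)(bd),(ad)(bc)$. This gives
$$\tfrac{10\cdot 3}{2}+10\cdot 3+\tfrac{15\cdot 2}{2}=15+30+15=60$$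
edges. The triangles are the $15$ sets $\{(ab),(cd),(ab)(cd)\}$ and, for each of the $5$ choices of a fixed point, one triangle of three double transpositions. From the lists above, every edge lies in exactly one of these $20$ triangles, so there are no $3$-simplices. The complex is connected: $(ab)$ and $(ac)$ both commute with $(de)$, disjoint transpositions commute, and a double transposition commutes with its two transpositions. Since the triangles share no edges, we may replace each by a tripod (its center joined to its three vertices) without changing the homotopy type. The result is a connected graph with $25+20=45$ vertices and $60$ edges, so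
$$H_1\cong\mathbb Z^{\,60-45+1}=\mathbb Z^{16}.$$

So at $n=4$ everything is trivial, and at $n=5$ sixteen independent loops appear. Do the loops go away again for larger $n$? If so, from which $n$ on, and what happens with holes of higher dimension and with other primes?

## 2. Commuting complexes and their acyclicity range

Fix a prime $p$.

**Definition.** For a finite group $G$, the *commuting graph* of $G$ at $p$ has as vertices the elements of order $p$ in $G$, with an edge between two distinct vertices whenever they commute. The *commuting complex* $\mathcal C_p(G)$ is its clique complex: its simplices are the nonempty finite sets of pairwise commuting elements of order $p$, and a set of size $k+1$ is a $k$-simplex.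

For instance, Section 1 described $\mathcal C_2(\Sigma_n)$ for $n=3,4,5$. For $p=3$ and $n=5$, two commuting elements of order $3$ are powers of the same $3$-cycle. So $\mathcal C_3(\Sigma_5)$ consists of $\binom53=10$ disjoint edges.

All homology has coefficients in $\mathbb Z$.

**Definition.** A simplicial complex $X$ is *$k$-acyclic* if $\widetilde H_t(X)=0$ for all $t\le k$. A sequence $\{X_n\}$ is *highly acyclic* if for each $k\ge0$ the complex $X_n$ is $k$-acyclic for all sufficiently large $n$.

We use $\widetilde H_{-1}(\emptyset)=\mathbb Z$, $\widetilde H_{-1}(X)=0$ for nonempty $X$, and $\widetilde H_t=0$ for $t<-1$. So a $k$-acyclic complex with $k\ge -1$ is nonempty. For example, $\mathcal C_2(\Sigma_5)$ is $0$-acyclic but not $1$-acyclic, while $\mathcal C_2(\Sigma_4)$ is $k$-acyclic for every $k$. Acyclicity at one $n$ therefore does not pass to the next, which is why the definition speaks of all large $n$.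

Two results of Ksontini are known: $\mathcal C_p(\Sigma_n)$ is connected for $n\ge 2p+1$, and it is simply connected for $n\ge p^2+p+1$. The problem, taken from Cihan Bahran, "The commuting complex of the symmetric group with bounded number of $p$-cycles", arXiv:1808.02581 (2018), is to prove or disprove the conjecture that $\{\mathcal C_p(\Sigma_n)\}$ is highly acyclic. It is true, and the exact range can be determined.

**Theorem A.** For every prime $p$, the sequence $\{\mathcal C_p(\Sigma_n)\}$ is highly acyclic.

**Theorem B.** Let $N_k$ be the least integer $N$ such that $\mathcal C_p(\Sigma_n)$ is $k$-acyclic for all $n\ge N$.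

* If $p$ is odd, then $N_0=2p+1$, and $N_k=p^{k+1}+p$ for $k\ge1$.
* If $p=2$, then $N_0=4$, $N_1=7$, and $N_k=2^{k+1}+2$ for $k\ge2$.

Moreover, if $k\ge1$ and $p$ is odd, or $k\ge2$ and $p=2$, then $\widetilde H_k(\mathcal C_p(\Sigma_n))\ne0$ for all $p^{k+1}\le n\le p^{k+1}+p-1$. For $k\ge2$, $\mathcal C_p(\Sigma_n)$ is $k$-connected for $n\ge p^{k+1}+p$.

So the loops of $\mathcal C_2(\Sigma_n)$ are gone from $n=7$ on, and not before.

## 3. Posets, joins, and the subgroups of an elementary abelian group

We identify a poset with its order complex, whose simplices are the nonempty finite chains. The face poset of a simplicial complex has the barycentric subdivision as its order complex, so it has the same homotopy type. We use two facts from Quillen, *Homotopy properties of the poset of nontrivial $p$-subgroups of a group*, Adv. Math. 28 (1978).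

* (Q1) If $f,g:A\to B$ are poset maps with $f(a)\le g(a)$ for all $a$, then $f$ and $g$ are homotopic (1.3).
* (Q2) A poset map $f:A\to B$ is a homotopy equivalence if all $f^{-1}(B_{\le b})$ are contractible, or if all $f^{-1}(B_{\ge b})$ are contractible (Prop. 1.6).

A poset with a least element is a cone, hence contractible. More generally, if poset maps $\mathrm{id}\ge\alpha\le\beta\ge\gamma$ of a nonempty poset to itself are given with $\gamma$ constant, then (Q1) shows that the poset is contractible.

**Pairs.** For a pair $B\subseteq A$ we use augmented chains. The augmentation cancels in the quotient, so $H_k(A,B)$ is the usual relative homology, and the sequence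
$$\cdots\to\widetilde H_k(B)\to\widetilde H_k(A)\to H_k(A,B)\to\widetilde H_{k-1}(B)\to\cdots$$
is exact even if $B$ is empty.

**Joins.** A simplex of $A*B$ is a union $\sigma\sqcup\tau$ with $\sigma$ in $A$, $\tau$ in $B$, either possibly empty but not both. In particular $A*\emptyset=A$. Counting the empty simplex in degree $-1$, the augmented chain complexes satisfy $\widetilde C_m(A*B)\cong\bigoplus_{i+j=m-1}\widetilde C_i(A)\otimes\widetilde C_j(B)$. If $\widetilde H_*(A)$ is free and concentrated in degree $d$, the Künneth formula has no Tor terms and gives, naturally in $A$ and $B$,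
$$\widetilde H_m(A*B)\cong\widetilde H_d(A)\otimes\widetilde H_{m-1-d}(B).\tag{1}$$

**The poset $T(F)$.** For an elementary abelian $p$-group $F$ of rank $a\ge1$ let $T(F)$ be the poset of proper nontrivial subgroups of $F$. By the Solomon–Tits theorem, $T(F)$ is a wedge of $p^{a(a-1)/2}$ spheres of dimension $a-2$, where for $a=1$ we have $T(F)=\emptyset=S^{-1}$. Thus $\widetilde H_*(T(F))$ is free, concentrated in degree $a-2$, and nonzero there. For $a=2$, the poset $T(F)$ is a set of $p+1$ points, a wedge of $p$ copies of $S^0$.

**Permutation groups.** For $E\le\mathrm{Sym}(X)$ and $x\in X$, $E_x$ is the stabilizer of $x$ and $Ex$ its orbit. If $U\subseteq X$ is $E$-invariant, $E|_U$ denotes the group of restrictions of elements of $E$ to $U$, regarded inside $\mathrm{Sym}(X)$ by extending by the identity. For example, if $E=\langle(12)(34)\rangle$, then $E|_{\{1,2\}}=\langle(12)\rangle$, which is not contained in $E$. A group is *regular* on $S$ if it is transitive on $S$ with trivial point stabilizers. We write $X\setminus x$ for $X\setminus\{x\}$. If $X'\subseteq X$, we regard $\mathrm{Sym}(X')$ as a subgroup of $\mathrm{Sym}(X)$. One elementary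 remark will be used repeatedly.

> If $g$ commutes with every element of $E$ and fixes $x$, then $g$ fixes every point of $Ex$. (2)

Indeed $g(ex)=e(gx)=ex$ for $e\in E$.

## 4. Elementary abelian subgroups, and $p$ spare points

For a finite set $X$, let $\mathcal A(X)$ be the poset of nontrivial elementary abelian $p$-subgroups of $\mathrm{Sym}(X)$, ordered by inclusion, and $\mathcal A_n=\mathcal A(\{1,\dots,n\})$.

**Step 1: replace the complex by a poset of groups.** Pairwise commuting elements $\sigma$ of order $p$ generate an elementary abelian $p$-group $\langle\sigma\rangle$. This defines a poset map from the face poset of $\mathcal C_p(\mathrm{Sym}(X))$ to $\mathcal A(X)$. The preimage of $\mathcal A(X)_{\le E}$ consists of all nonempty sets of nontrivial elements of $E$; it is the face poset of a full simplex, so contractible. By (Q2),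
$$\mathcal C_p(\mathrm{Sym}(X))\simeq\mathcal A(X).\tag{3}$$

For $p=2$ and $X=\{1,2,3,4\}$ the poset has $13$ elements: six groups $\langle(ab)\rangle$, three groups $\langle(ab)(cd)\rangle$, three groups $\langle(ab),(cd)\rangle$, and the regular four-group $V=\{1,(12)(34),(13)(24),(14)(23)\}$. Its order complex is a tree. The vertex $V$ is joined to the three $\langle(ab)(cd)\rangle$, each of these to $\langle(ab),(cd)\rangle$, and each of these to the two leaves $\langle(ab)\rangle$ and $\langle(cd)\rangle$.

**Step 2: everything becomes trivial when $p$ points are added.**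

**Lemma 1.** If $X'\subseteq X$ and $|X\setminus X'|\ge p$, then the inclusion $\mathcal A(X')\hookrightarrow\mathcal A(X)$ is null-homotopic. In particular it induces zero on reduced homology in all degrees.

*Proof.* Let $Q$ be generated by a $p$-cycle supported in $X\setminus X'$. For $E\in\mathcal A(X')$ we have $E\le E\times Q\ge Q$ in $\mathcal A(X)$, and all three are monotone in $E$. By (Q1) the inclusion is homotopic to the constant map $Q$. In degree $-1$ the induced map is zero because $\mathcal A(X)\neq\emptyset$. $\square$

This gives the strategy. If every class in $\widetilde H_k(\mathcal A_n)$ came from $\widetilde H_k(\mathcal A_{n-p})$, it would be zero. So we want $\widetilde H_k(\mathcal A_{n-1})\to\widetilde H_k(\mathcal A_n)$ to be onto for large $n$. By the exact sequence of the pair, it suffices that $H_k(\mathcal A_n,\mathcal A_{n-1})=0$.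

## 5. Adding vertices one by one, and centralizers

A natural attempt is to start with $\mathcal C_p(\mathrm{Sym}(X\setminus x))$ and to adjoin one at a time the elements $g$ of order $p$ that move $x$. Each new vertex attaches a cone over the part of its link that is already present, so one needs the homology of that part.

First look only at the vertices of the link that fix $x$. If $g$ is a single $p$-cycle with support $S$, then an element that commutes with $g$ and fixes $x$ fixes $S$ pointwise, by (2). So these vertices span $\mathcal C_p(\mathrm{Sym}(X\setminus S))$: a smaller symmetric group, ready for induction. But if $g$ has further cycles, let $O$ be the one through $x$. Now one gets the elements of order $p$ in the centralizer of $g|_{X\setminus O}$ in $\mathrm{Sym}(X\setminus O)$. If $g$ has $m$ cycles in all and $f$ fixed points, this centralizer is $(\mathbb Z/p\wr\Sigma_{m-1})\times\Sigma_f$, which is not a symmetric group in general, and an induction over symmetric groups says nothing about it. Here the attempt stops.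

There is a second trouble: the link also contains previously added vertices. For $p=2$, $X=\{1,2,3,4\}$, $x=4$, add $(12)(34)$, then $(13)(24)$. The part of the link of $(12)(34)$ that is present is the point $(12)$. The part of the link of $(13)(24)$ that is present consists of $(13)$ and $(12)(34)$, which do not commute.

The way past the first trouble lies in the centralizer itself. The element $h=g|_{X\setminus O}$ is central in it, has order $p$, and fixes $x$. So everything in the link of $g$ that fixes $x$ commutes with $h$, and this part of the link is a cone with apex $h$. The elements with bad centralizers cost nothing. For $(12)(34)$ and $x=4$ we have $h=(12)$, as seen above. The way past the second trouble is to work with subgroups instead of elements, and to attach them in a good order: first the subgroups in which something nontrivial fixes $x$, then those $E$ with $E_x=1$ that move a point outside $Ex$, and at the end those that are regular on $Ex$ and trivial elsewhere.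

## 6. Three kinds of subgroups relative to a point

Fix $x\in X$. Put
$$Z=\{E\in\mathcal A(X):E_x\ne1\},\qquad M=\{E\in\mathcal A(X):E_x=1\}.$$
If $E\in M$, then $E$ is regular on $Ex$, so $|Ex|=|E|$. Divide $M$ into
$$M^1=\{E\in M:E\text{ fixes every point outside }Ex\},\qquad M^0=M\setminus M^1,$$
and put $Z^+=Z\cup M^0$.

**Example.** Let $p=2$, $X=\{1,2,3,4\}$, $x=4$. Then $Z$ consists of $\langle(12)\rangle,\langle(13)\rangle,\langle(23)\rangle$ and the three groups $\langle(ab),(cd)\rangle$. The set $M^0$ consists of the three groups $\langle(ab)(cd)\rangle$, and $M^1$ of $\langle(14)\rangle,\langle(24)\rangle,\langle(34)\rangle$ and $V$. On six points with $x=1$, the group $E$ generated by $(12)(34)$ and $(13)(24)(56)$ lies in $M^0$: it is regular on $Ex=\{1,2,3,4\}$ and moves $5$.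

**Lemma 2** (groups with a nontrivial stabilizer)**.** The inclusion $\mathcal A(X\setminus x)\hookrightarrow Z$ is a homotopy equivalence.

*Proof.* A group in $\mathcal A(X\setminus x)$ satisfies $E_x=E\ne1$, so it lies in $Z$. For $E\in Z$ let $\rho(E)=E_x$. This is a nontrivial elementary abelian group fixing $x$, so it lies in $\mathcal A(X\setminus x)$. If $E\le E'$, then $E_x\le E'_x$, so $\rho$ is monotone. It is the identity on $\mathcal A(X\setminus x)$, and $\rho(E)\le E$. By (Q1), $\rho$ followed by the inclusion is homotopic to $\mathrm{id}_Z$. $\square$

**Lemma 3** (the second kind costs nothing)**.** If $E\in M^0$, then $Z_{>E}=\{G\in Z:G>E\}$ is contractible.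

*Proof.* Let $O=Ex$ and $D=E|_{X\setminus O}$. Since $E\in M^0$, $D\ne1$. The group $D$ fixes $x$, and it is elementary abelian, being a quotient of $E$. For $G\in Z_{>E}$ put
$$\alpha(G)=E\,G_x,\qquad\beta(G)=E\,G_x\,D,\qquad\gamma=E\,D.$$

*These are elementary abelian groups.* $E$ and $G_x$ lie in the elementary abelian group $G$. Let $d=e|_{X\setminus O}\in D$ with $e\in E$. If $e'\in E$, then $e'$ preserves $O$ and $X\setminus O$. On $O$ the element $d$ is the identity, and on $X\setminus O$ it agrees with $e$, which commutes with $e'$. So $d$ commutes with $e'$. If $g\in G_x$, then $g$ commutes with $E$ and fixes $x$, so by (2) it fixes $O$ pointwise. On $O$ both $d$ and $g$ are the identity, and on $X\setminus O$ the element $d$ agrees with $e$, which commutes with $g$. So $d$ commutes with $g$. Hence $E,G_x,D$ are elementary abelian $p$-groups that commute with each other, and all products of them are elementary abelian.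

*They lie in $Z_{>E}$.* The stabilizer of $x$ contains $G_x\ne1$ in the case of $\alpha(G)$ and $\beta(G)$, and contains $D\ne1$ in the case of $\gamma$. So all three lie in $Z$. All contain $E$, and they differ from $E$ because $E\notin Z$.

*Conclusion.* As $G\mapsto G_x$ is monotone, so are $\alpha$ and $\beta$. Clearly $G\ge\alpha(G)\le\beta(G)\ge\gamma$, and $\gamma$ is constant. By (Q1), $Z_{>E}$ is contractible. $\square$

**Lemma 4.** The inclusions $Z\hookrightarrow Z^+$ and $\mathcal A(X\setminus x)\hookrightarrow Z^+$ are homotopy equivalences.

*Proof.* We apply (Q2) to the first inclusion. For $y\in Z^+$ the relevant preimage is $\{z\in Z:z\ge y\}$. If $y\in Z$, it has the least element $y$. If $y\in M^0$, it is $Z_{>y}$, contractible by Lemma 3. The second inclusion is the first composed with that of Lemma 2. $\square$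

The third kind carries all of the relative homology. We now compute its links.

**Lemma 5.** The elements of $M^1$ are exactly the regular elementary abelian subgroups $F\le\mathrm{Sym}(S)$, where $x\in S\subseteq X$ and $|S|=p^a$ with $a\ge1$. For such $F$:

1. $\mathcal A(X)_{<F}=T(F)$, and it is contained in $M^0$;
2. $\mathcal A(X)_{>F}=\{F\times K:K\in\mathcal A(X\setminus S)\}$. It is isomorphic to $\mathcal A(X\setminus S)$ via $K\mapsto F\times K$, and it is contained in $Z$;
3. distinct elements of $M^1$ are incomparable.

*Proof.* If $F\in M^1$, put $S=Fx$. Then $F$ is regular on $S$ and trivial outside, and $|S|=|F|=p^a$ with $a\ge1$ as $F\ne1$. Conversely a regular elementary abelian subgroup of $\mathrm{Sym}(S)$ as described is nontrivial, has $F_x=1$ and $Fx=S$, and fixes every point outside $S$.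

(1) Let $1\ne E<F$. Then $E_x\le F_x=1$, so $E\in M$. Moreover $|Ex|=|E|<|F|=|S|$, and $E$ moves every point of $S$ because $F$ is regular on $S$. So $E$ moves a point outside $Ex$, that is, $E\in M^0$.

(2) Let $G>F$ in $\mathcal A(X)$. The set $S$ consists of the points moved by $F$, and $G$ commutes with $F$: if $fs\ne s$ and $g\in G$, then $f(gs)=g(fs)\ne gs$. So $G$ preserves $S$. For $g\in G$ we have $gx\in S=Fx$, say $gx=fx$ with $f\in F$, and then $f^{-1}g\in G_x$. Thus $G=FG_x$, and $F\cap G_x=F_x=1$, so $G=F\times G_x$. By (2) of Section 3, $G_x$ fixes $S$ pointwise, and $G_x\ne1$ because $G\ne F$. So $G_x\in\mathcal A(X\setminus S)$. Conversely, for $K\in\mathcal A(X\setminus S)$ the group $F\times K$ is elementary abelian and larger than $F$, and the stabilizer of $x$ in it is $K$, since $fkx=fx$ equals $x$ only for $f=1$. Hence $K\mapsto F\times K$ and $G\mapsto G_x$ are inverse monotone bijections, and $F\times K\in Z$.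

(3) By (2), everything larger than $F$ lies in $Z$, which is disjoint from $M^1$. $\square$

## 7. The relative homology of $(\mathcal A(X),\mathcal A(X\setminus x))$

**Proposition 6.** For $x\in X$ and all $k$,
$$H_k\big(\mathcal A(X),\mathcal A(X\setminus x)\big)\cong\bigoplus_{a\ge1}\ \bigoplus_{\substack{x\in S\subseteq X\\|S|=p^a}}\ \bigoplus_F\ \widetilde H_{a-2}(T(F))\otimes\widetilde H_{k-a}\big(\mathcal A(X\setminus S)\big),\tag{4}$$
with $F$ running over the regular elementary abelian subgroups of $\mathrm{Sym}(S)$. For $x\in X'\subseteq X$, the map induced by $(\mathcal A(X'),\mathcal A(X'\setminus x))\subseteq(\mathcal A(X),\mathcal A(X\setminus x))$ sends the $(S,F)$-summand to the $(S,F)$-summand, by the map induced by $\mathcal A(X'\setminus S)\subseteq\mathcal A(X\setminus S)$.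

*Proof.* *Passing to $Z^+$.* By Lemma 4 and the five lemma, the inclusion of $(\mathcal A(X),\mathcal A(X\setminus x))$ into $(\mathcal A(X),Z^+)$ induces an isomorphism on homology.

*Splitting over $F$.* We have $\mathcal A(X)=Z^+\sqcup M^1$. By Lemma 5(3) a chain in $\mathcal A(X)$ contains at most one element of $M^1$. So the relative chain group of $(\mathcal A(X),Z^+)$ has as basis the chains containing exactly one $F\in M^1$. The face of such a chain that omits $F$ lies in $Z^+$ (or is the empty chain), so it is zero in the quotient. All other faces still contain $F$. Hence the relative complex is the direct sum over $F$ of the span of the chains through $F$. Deleting $F$ from a chain identifies, up to signs, this summand in degree $k$ with $\widetilde C_{k-1}(L_F)$, where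
$$L_F=\mathcal A(X)_{<F}*\mathcal A(X)_{>F}\cong T(F)*\mathcal A(X\setminus S)$$
by Lemma 5. In other words, a cone over $L_F\subseteq Z^+$ is attached for each $F$ independently. So $H_k(\mathcal A(X),Z^+)\cong\bigoplus_F\widetilde H_{k-1}(L_F)$.

*The join formula.* Since $\widetilde H_*(T(F))$ is free and concentrated in degree $a-2$, (1) with $m=k-1$ and $d=a-2$ gives $\widetilde H_{k-1}(L_F)\cong\widetilde H_{a-2}(T(F))\otimes\widetilde H_{k-a}(\mathcal A(X\setminus S))$.

*Naturality.* Whether a group lies in $Z$, $M^0$ or $M^1$ depends only on the group and $x$, not on the ambient set. So the corresponding subsets for $X'$ are the intersections with $\mathcal A(X')$, and the steps above are compatible with the inclusion. A chain through $F$ goes to the same chain through $F$, and on $L_F$ the map is the inclusion $T(F)*\mathcal A(X'\setminus S)\subseteq T(F)*\mathcal A(X\setminus S)$. Formula (1) is natural. $\square$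

**Check on $\Sigma_5$.** Let $p=2$, $X=\{1,\dots,5\}$, $x=5$, $k=1$. For $a=1$ there are four sets $S=\{i,5\}$, each with one $F$, each contributing $\widetilde H_{-1}(\emptyset)\otimes\widetilde H_0(\mathcal A_3)=\mathbb Z^2$. For $a=2$ there are four sets $S$ of size $4$ containing $5$, each with a single regular four-group, contributing $\widetilde H_0(T(F))\otimes\widetilde H_{-1}(\mathcal A_1)=\mathbb Z^2\otimes\mathbb Z$. The total is $\mathbb Z^{8}\oplus\mathbb Z^8=\mathbb Z^{16}$. As $\mathcal A_4$ is contractible, this is $H_1(\mathcal A_5)$, in agreement with Section 1.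

## 8. Induction on the degree: proof of Theorem A

In (4) the summand with $|S|=p^a$ involves homology of degree $k-a<k$ on $n-p^a$ points, which is the shape needed for an induction on $k$.

**Claim.** For each $k\ge-1$ there is $c_k$ with $\widetilde H_k(\mathcal A_n)=0$ for all $n\ge c_k$.

*Proof.* For $k=-1$ take $c_{-1}=p$: for $n\ge p$ there is a $p$-cycle, so $\mathcal A_n\ne\emptyset$. Let $k\ge0$ and assume the claim in smaller degrees. Put
$$n^*=\max_{1\le a\le k+1}\big(p^a+c_{k-a}\big).$$

*One point at a time.* Let $n\ge n^*$ and consider (4) for $X=\{1,\dots,n\}$ and $x=n$. For $a\le k+1$ the factor $\widetilde H_{k-a}(\mathcal A(X\setminus S))$ is zero, because $|X\setminus S|=n-p^a\ge c_{k-a}$. For $a>k+1$ it is zero because $k-a<-1$. So $H_k(\mathcal A_n,\mathcal A_{n-1})=0$, and $\widetilde H_k(\mathcal A_{n-1})\to\widetilde H_k(\mathcal A_n)$ is onto.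

*$p$ points at a time.* Let $n\ge n^*+p-1$. Each of the $p$ maps in
$$\widetilde H_k(\mathcal A_{n-p})\to\widetilde H_k(\mathcal A_{n-p+1})\to\cdots\to\widetilde H_k(\mathcal A_n)$$
is onto, since the index of each target is at least $n-p+1\ge n^*$. So the composite is onto. By Lemma 1 it is zero. Hence $\widetilde H_k(\mathcal A_n)=0$, and $c_k=n^*+p-1$ works. $\square$

By (3), $\mathcal C_p(\Sigma_n)\simeq\mathcal A_n$ is $k$-acyclic for all $n\ge\max_{-1\le t\le k}c_t$. This proves Theorem A: the conjecture is true. $\blacksquare$

These numbers are not sharp. One gets $c_0=(p+p)+p-1=3p-1$. For $p=3$ this is $8$, and then $c_1=\max(3+8,\,9+3)+2=14$, whereas Theorem B says $7$ and $12$. The loss comes from descending $p$ steps before using Lemma 1.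

## 9. Degree zero, and degree one for $p=2$

For Theorem B put $n_{-1}=p$, and for $k\ge0$ let $n_k$ denote the value claimed for $N_k$. So for odd $p$ the sequence is $p,\ 2p+1,\ p^2+p,\ p^3+p,\dots$, and for $p=2$ it is $2,4,7,10,18,\dots$. In both cases it is increasing. We shall show for every $k\ge0$:

* (i) $\widetilde H_k(\mathcal A_n)=0$ for all $n\ge n_k$;
* (ii) $\mathcal A_{n_k-1}$ is not $k$-acyclic.

Together with $\widetilde H_{-1}(\mathcal A_n)=0$ for $n\ge p$ this gives $N_k=n_k$: since the $n_k$ increase, (i) in all degrees $\le k$ shows that $\mathcal A_n$ is $k$-acyclic for $n\ge n_k$, and (ii) shows that no smaller bound works.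

**Step 1: (i) for $k=0$.** Every element of order $p$ commutes with each of its $p$-cycles, so each component of $\mathcal C_p(\Sigma_n)$ contains a $p$-cycle. Let $n\ge2p+1$. If two $p$-cycles have supports with at least $p-1$ common points, the union of the supports has at most $p+1$ points. So at least $p$ points remain, and there is a $p$-cycle disjoint from both, commuting with both. Any two $p$-subsets are linked by exchanging one point at a time, so all $p$-cycles are in one component, and the complex is connected. For $p=2$ we also need $n=4$, and there the complex is contractible by Section 1.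

**Step 2: (ii) for $k=0$.** For $p=2$, $n=3$, there are three isolated vertices. Let $p$ be odd and $n=2p$. Attach to each vertex $g$ a partition $\{S,S^c\}$ of the $2p$ points into two $p$-sets: the support of $g$ and its complement if $g$ is a $p$-cycle, and the two cycle supports if $g$ has two cycles. We claim that commuting vertices $g,h$ have the same partition. If $g$ is a $p$-cycle on $S$, then $h$ preserves the support of $g$, hence $S$ and $S^c$. If $g$ has two cycles, then $h$ permutes the two cycle supports. Having odd order $p$, it cannot interchange them, so again $h$ preserves $S$ and $S^c$. In both cases each $p$-cycle of $h$ lies inside $S$ or inside $S^c$, hence has support $S$ or $S^c$, and $h$ has the same partition. So the partition is constant on components. All $\frac12\binom{2p}p>1$ partitions occur, and the complex is disconnected. For $p=3$ these are ten components, each a simplex on the eight nontrivial elements of a group $\mathbb Z/3\times\mathbb Z/3$.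

**Step 3: (i) for $p=2$, $k=1$.** Let $n\ge6$. In (4) with $k=1$ the terms are, for $a=1$, multiples of $\widetilde H_0(\mathcal A_{n-2})=0$ as $n-2\ge4$; for $a=2$, multiples of $\widetilde H_{-1}(\mathcal A_{n-4})=0$ as $n-4\ge2$; and zero for $a\ge3$. So $H_1(\mathcal A_n,\mathcal A_{n-1})=0$ for $n\ge6$. For $n\ge7$ both maps $H_1(\mathcal A_{n-2})\to H_1(\mathcal A_{n-1})\to H_1(\mathcal A_n)$ are onto, and the composite is zero by Lemma 1. So $H_1(\mathcal A_n)=0$ for $n\ge7=n_1$.

**Step 4: (ii) for $p=2$, $k=1$.** The aim is $H_1(\mathcal A_6)\ne0$. Consider $H_2(\mathcal A_6,\mathcal A_5)$ in (4). For $a=1$ the terms involve $\widetilde H_1(\mathcal A_4)=0$, since $\mathcal A_4$ is a tree. For $a=2$ they involve $\widetilde H_0(\mathcal A_2)=0$, since $\mathcal A_2$ is a point. For $a\ge3$ there is no $S$, since $2^a>6$. So $H_2(\mathcal A_6,\mathcal A_5)=0$, and $H_1(\mathcal A_6,\mathcal A_5)=0$ by Step 3. Hence $H_1(\mathcal A_6)\cong H_1(\mathcal A_5)\cong\mathbb Z^{16}$, by Section 1 and (3).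

## 10. Classes supported on $p^{k+1}$ points

From now on let $k\ge1$ if $p$ is odd, and $k\ge2$ if $p=2$, so that $n_k=p^{k+1}+p$. Assume (i) in all smaller degrees $0,\dots,k-1$; the induction starts with Section 9. The new thought is this: beyond $p^{k+1}$ points, the only possible contribution to (4) in degree $k$ comes from regular groups on $p^{k+1}$ points. So all of $\widetilde H_k(\mathcal A_n)$ should come from subsets $S$ with $|S|=p^{k+1}$, and as soon as $p$ points outside $S$ are available, Lemma 1 kills all these contributions at once, with no descent.

**Step 1: two inequalities.** These tell us which terms vanish by induction. We need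
$$p^{k+1}+1-p^a\ge n_{k-a}\quad(1\le a\le k),\tag{5}$$
$$n_{k-1}\le p^{k+1}-1.\tag{6}$$
If $a,b\ge1$ and $a+b=k+1$, then $(p^a-p)(p^b-p)\ge0$ gives $p^{k+1}+p^2\ge p(p^a+p^b)$, that is,
$$p^a+p^b\le p^k+p.\tag{7}$$

Let $p$ be odd. For $a=k$, (5) reads $p^{k+1}+1-p^k\ge2p+1$, that is, $p^k(p-1)\ge2p$, true since $p\ge3$. For $a<k$ we have $k\ge2$ and $n_{k-a}=p^{k+1-a}+p$, so by (7) it suffices that $p^{k+1}+1\ge p^k+2p$, true since $p^k(p-1)\ge2p^k\ge2p$. For $k=1$, (6) reads $2p+1\le p^2-1$, that is, $(p-1)^2\ge3$, true. For $k\ge2$ it reads $p^k+p\le p^{k+1}-1$, true since $p^{k+1}-p^k\ge2p^k\ge p+1$.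

Let $p=2$ and $k\ge2$. For $a=k$, (5) reads $2^k+1\ge4$, true. For $a=k-1$ it reads $3\cdot2^{k-1}+1\ge7$, true. For $a\le k-2$ (so $k\ge3$) we have $n_{k-a}=2^{k+1-a}+2$, so by (7) it suffices that $2^{k+1}+1\ge2^k+4$, true. For $k=2$, (6) reads $7\le7$. For $k\ge3$ it reads $2^k+2\le2^{k+1}-1$, true.

**Step 2: only regular groups on $p^{k+1}$ points contribute.** Let $n\ge p^{k+1}+1$ and take $x=n$ in (4). For $1\le a\le k$ we have $n-p^a\ge n_{k-a}$ by (5), and $0\le k-a\le k-1$, so $\widetilde H_{k-a}(\mathcal A_{n-p^a})=0$ by induction. For $a>k+1$ the terms vanish because $k-a<-1$. Hence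
$$H_k(\mathcal A_n,\mathcal A_{n-1})\cong\bigoplus_{\substack{n\in S\\|S|=p^{k+1}}}\bigoplus_F\widetilde H_{k-1}(T(F))\otimes\widetilde H_{-1}\big(\mathcal A(\{1,\dots,n\}\setminus S)\big).\tag{8}$$
If $n\ge p^{k+1}+p$, then $\mathcal A(\{1,\dots,n\}\setminus S)\ne\emptyset$, and (8) is $0$.

**Step 3: generation.** We show that for $n\ge p^{k+1}$ the group $\widetilde H_k(\mathcal A_n)$ is generated by the images of $\widetilde H_k(\mathcal A(S))$ with $S\subseteq\{1,\dots,n\}$, $|S|=p^{k+1}$.

We induct on $n$. For $n=p^{k+1}$ take $S=\{1,\dots,n\}$. Let $n>p^{k+1}$. By the inductive hypothesis, the image of $\widetilde H_k(\mathcal A_{n-1})$ in $\widetilde H_k(\mathcal A_n)$ is generated by images of the required kind. By exactness of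
$$\widetilde H_k(\mathcal A_{n-1})\to\widetilde H_k(\mathcal A_n)\to H_k(\mathcal A_n,\mathcal A_{n-1})$$
it suffices that the groups $\widetilde H_k(\mathcal A(S))$ with $n\in S$, $|S|=p^{k+1}$ together surject onto $H_k(\mathcal A_n,\mathcal A_{n-1})$. Indeed, one can then correct any class by a sum of classes from such $\mathcal A(S)$ so that it comes from $\widetilde H_k(\mathcal A_{n-1})$.

If $n\ge p^{k+1}+p$, the relative group is zero by Step 2. Suppose $p^{k+1}<n\le p^{k+1}+p-1$, and let $n\in S$ with $|S|=p^{k+1}$. The set $S\setminus n$ has $p^{k+1}-1\ge n_{k-1}$ points by (6), so $\widetilde H_{k-1}(\mathcal A(S\setminus n))=0$ by induction. So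
$$\widetilde H_k(\mathcal A(S))\to H_k(\mathcal A(S),\mathcal A(S\setminus n))$$
is onto. By Proposition 6 for the set $S$ and the point $n$, the target contains for each regular $F$ on $S$ the $(S,F)$-summand $\widetilde H_{k-1}(T(F))\otimes\widetilde H_{-1}(\emptyset)$. The set $\{1,\dots,n\}\setminus S$ has at most $p-1$ points, so $\mathcal A(\{1,\dots,n\}\setminus S)=\emptyset$ as well. So by the naturality in Proposition 6 the $(S,F)$-summand of $H_k(\mathcal A(S),\mathcal A(S\setminus n))$ maps isomorphically onto the $(S,F)$-summand of $H_k(\mathcal A_n,\mathcal A_{n-1})$. By (8) these are all the summands as $S$ and $F$ vary, which proves the surjectivity.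

**Step 4: vanishing.** Let $n\ge p^{k+1}+p=n_k$. For every $S$ in Step 3 there are at least $p$ points outside $S$, so $\mathcal A(S)\hookrightarrow\mathcal A_n$ is null-homotopic by Lemma 1. All generators of $\widetilde H_k(\mathcal A_n)$ are therefore zero, and $\widetilde H_k(\mathcal A_n)=0$. This is (i) in degree $k$, and the induction on $k$ goes on.

**Step 5: non-vanishing.** Let $p^{k+1}\le n\le p^{k+1}+p-1$. By (6), $n-1\ge p^{k+1}-1\ge n_{k-1}$, so $\widetilde H_{k-1}(\mathcal A_{n-1})=0$ and
$$\widetilde H_k(\mathcal A_n)\to H_k(\mathcal A_n,\mathcal A_{n-1})$$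
is onto. Choose $S\ni n$ with $|S|=p^{k+1}$, and a regular elementary abelian subgroup $F$ of $\mathrm{Sym}(S)$; it exists, since $(\mathbb Z/p)^{k+1}$ acts regularly on itself by translations. As $n-p^{k+1}<p$, we have $\mathcal A(\{1,\dots,n\}\setminus S)=\emptyset$. So by (4) the target contains the summand $\widetilde H_{k-1}(T(F))\otimes\mathbb Z$, which is free of rank $p^{k(k+1)/2}$ by the Solomon–Tits theorem. Hence $\widetilde H_k(\mathcal A_n)\ne0$. By (3) this is the non-vanishing statement of Theorem B, and $n=p^{k+1}+p-1=n_k-1$ gives (ii).

Now (i) and (ii) hold in all degrees, so $N_k=n_k$ for all $k\ge0$.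

## 11. From acyclicity to connectivity

It remains to prove the last sentence of Theorem B. Let $k\ge2$ and $n\ge p^{k+1}+p$. Since $p^{k+1}+p\ge p^3+p\ge p^2+p+1$, the complex $\mathcal C_p(\Sigma_n)$ is simply connected by Ksontini's theorem quoted in Section 2. By Section 10 it is $k$-acyclic, because $N_k=p^{k+1}+p$ for $k\ge2$ and every $p$. By the Hurewicz theorem a simply connected, $k$-acyclic complex is $k$-connected. This completes the proof of Theorem B. $\blacksquare$
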